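# Compact splitting submanifolds of quotients of the Lie ball

## 1. A flat quadratic bundle, an isotropic line, and the bundle of first derivatives

Let $S$ be a compact Kähler manifold of dimension $m$. Let $E$ be a flat holomorphic vector bundle on $S$ with flat connection $\nabla$ and a parallel nondegenerate symmetric form $(\cdot,\cdot)$, and let $\ell\subset E$ be a holomorphic line subbundle that is isotropic: $(l,l)=0$ for $l\in\ell$. Differentiate a local holomorphic section $l$ of $\ell$. Since $(l,l)=0$, we get $(\nabla_v l,l)=0$, so $\nabla_v l$ lies in $\ell^\perp$. Changing $l$ to $ul$, with $u$ a function, changes $\nabla_v l$ to $u\nabla_vl+v(u)l$, so the class of $\nabla_v l$ in $\ell^\perp/\ell$ depends linearly on $l$. We write this class as $vl$. Assume that $v\mapsto(l\mapsto vl)$ is injective on $T_S$. Let $P_S\subset\ell^\perp$ be the holomorphic subbundle, of rank $m+1$, generated by $\ell$ and the first derivatives of its sections. It sits in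
$$0\to\ell\to P_S\to T_S\otimes\ell\to0,\qquad c_1(P_S)=(m+1)\,c_1(\ell)-c_1(K_S).\tag{1}$$

The proof turns on this bundle $P_S$, because of the following observation.

**Lemma 1.** Let $A$ be a flat holomorphic bundle on a compact Kähler manifold $S$, and let $A=P\oplus P^\sharp$ be a holomorphic decomposition. Then $c_1(P)=0$ in $H^2(S,\mathbb R)$.

**Proof.** Let $\pi:A\to P$ be the projection along $P^\sharp$. For a holomorphic section $x$ of $P$, $\pi(\nabla x)$ is a holomorphic $P$-valued 1-form, and $\pi\nabla(ux)=u\,\pi\nabla x+du\otimes x$. So $\pi\circ\nabla$ is a holomorphic connection on $P$, and it induces one, $\delta$, on $\det P$. On a local holomorphic generator, $\delta e=\theta\otimes e$ with $\theta$ a holomorphic 1-form. Replacing $e$ by $ue$ changes $\theta$ to $\theta+du/u$, so $\Omega=d\theta$ is a global closed holomorphic 2-form. Now $\delta+\bar\partial$ is a smooth connection on $\det P$ with curvature $\Omega$, so $c_1(P)=[\frac{i}{2\pi}\Omega]$ is a class of type $(2,0)$. But $c_1(P)$ is also represented by the Chern curvature of a Hermitian metric, of type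 $(1,1)$. By the Hodge decomposition, $c_1(P)=0$. $\square$

So if $P_S$ is a holomorphic direct summand of some flat bundle, then $c_1(K_S)=(m+1)c_1(\ell)$. We shall see that in our geometric setting this one numerical identity forces $S$ to be totally geodesic. What $P_S$ is for is the following question. Let $X$ be a quotient of the $n$-dimensional Lie ball, and let $S\subset X$ be a compact submanifold whose tangent bundle splits off holomorphically from $T_X|_S$. Must $S$ be totally geodesic? The problem comes from Ngaiming Mok and Sui-Chung Ng, "On compact splitting complex submanifolds of quotients of bounded symmetric domains", arXiv:1702.07563 (2017).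

## 2. The Lie ball as an open piece of a quadric

Let $V_{\mathbb R}$ be a real vector space with a symmetric form $(\cdot,\cdot)$ of signature $(2,n)$. Put $V=V_{\mathbb R}\otimes\mathbb C$ and $h(x,y)=(x,\bar y)$, a Hermitian form of signature $(2,n)$.

**Definition (Lie ball).** $D=D^{IV}_n$ is one of the two components, exchanged by complex conjugation, of
$$\{[z]\in\mathbb P(V):(z,z)=0,\ (z,\bar z)>0\}.$$

We use the textbook facts that $SO_0(2,n)$ acts transitively on $D$ and maps onto the identity component $\mathrm{Aut}_0(D)$ with kernel contained in $\{\pm1\}$, and that $\mathrm{Aut}(D)$ has finitely many components.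

**Tangent bundle and conformal structure.** Let $\ell$ be the tautological line on $D$ and $W=\ell^\perp/\ell$, with the nondegenerate form induced by $(\cdot,\cdot)$. The tangent space of the quadric at $\ell$ is $\mathrm{Hom}(\ell,\ell^\perp/\ell)$, so $T_D=\ell^{-1}\otimes W$. A tangent vector $v$ sends $l$ to $vl\in W$, the class of $\nabla_vl$, where $\nabla$ is the trivial connection on $D\times V$. The form on $W$ gives a nondegenerate quadratic form with values in a line bundle,
$$q:S^2T_D\to L:=\ell^{-2},\qquad q(t,t')(l\otimes l)=(tl,t'l).$$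
A vector $t$ is **null** if $q(t,t)=0$.

**Metric.** Smoothly, $V=\ell\oplus W'\oplus\bar\ell$ with $W'=(\ell\oplus\bar\ell)^\perp$. Since $\ell\oplus\bar\ell$ is conjugation-invariant, its orthogonals for $h$ and for $(\cdot,\cdot)$ agree. We have $h(l,\bar l)=(l,l)=0$, and $h$ is positive on $\ell$ and $\bar\ell$, so the three summands are $h$-orthogonal and $h$ is negative on $W'$. Moreover $W'$ is conjugation-invariant and $\ell^\perp=\ell\oplus W'$. So $W'\cong W$, compatibly with $(\cdot,\cdot)$, and we also write $vl$ for the corresponding element of $W'$. Put $\langle w,w'\rangle=-h(w,w')$ on $W'\cong W$, which is positive definite, and let $g$ be the induced metric on $T_D=\ell^{-1}\otimes W$: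
$$|v|^2=-h(vl,vl)/h(l,l).$$

We identify a Hermitian form $H(v)=H(v,\bar v)$ on $T^{1,0}$ with the $(1,1)$-form $i\sum H_{j\bar k}\,dz_j\wedge d\bar z_k$. The Kähler form of $g$ is then
$$\omega=-i\partial\bar\partial\log h(l,l)=i\Theta_\ell .\tag{2}$$
To check this, let $l$ be a local holomorphic section, $H=h(l,l)$, $v$ a coordinate vector field, and $\nabla_vl=cl+vl$ with $vl\in W'$. Then $v(H)=h(\nabla_vl,l)=cH$. Also $\bar v v(H)=h(\nabla_vl,\nabla_vl)=|c|^2H+h(vl,vl)$, because $\nabla_{\bar v}\nabla_vl=0$. Hence $-\bar vv\log H=-(|c|^2H+h(vl,vl))/H+|c|^2=|v|^2$. In particular $g$ is Kähler, and $2\pi c_1(\ell)$ is represented by $\omega$.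

The metric $g$ is $SO_0(2,n)$-invariant. The stabilizer $SO(2)\times SO(n)$ of a point acts irreducibly on the tangent space $\mathbb C^n$ when $n\ge3$, so for $n\ge3$ $g$ is a constant multiple of the canonical Kähler–Einstein metric. In particular $g$ is then invariant under $\mathrm{Aut}(D)$. Scaling does not affect total geodesy.

**Standard subdomains.** Let $R\subset V_{\mathbb R}$ have signature $(2,k)$, $k\ge1$, and $D_R=D\cap\mathbb P(R_{\mathbb C})$. The isotropic $h$-positive lines in $R_{\mathbb C}$ form two connected sets exchanged by conjugation. Conjugation also exchanges $D$ and $\bar D$, so exactly one of the two sets lies in $D$, and $D_R\cong D^{IV}_k$. The linear map equal to $1$ on $R$ and $-1$ on $R^\perp$ preserves the form and the real structure, and it fixes the points of $D_R$. So it maps $D$ to itself and, by (2), it is a holomorphic isometry. Its fixed points in $D$ are lines in $R_{\mathbb C}$ or in $R_{\mathbb C}^\perp$; the latter space is $h$-negative. So the fixed set is $D_R$, and $D_R$ is totally geodesic. We call these $D_R$ the **standard** $D^{IV}_k\subset D^{IV}_n$.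

**Example ($n=2$ is a bidisk).** Take $V=\mathbb C^2\otimes\mathbb C^2$ with $(x\otimes y,x'\otimes y')=-\det(x,x')\det(y,y')$. On real $2\times2$ matrices this is a polarization of a multiple of $-\det$, of signature $(2,2)$. Isotropic lines are spanned by rank-one tensors $z=x\otimes y$. With $x=(\tau_1,1)$, $y=(\tau_2,1)$ we get $(z,\bar z)=-(2i\,\mathrm{Im}\,\tau_1)(2i\,\mathrm{Im}\,\tau_2)=4\,\mathrm{Im}\,\tau_1\,\mathrm{Im}\,\tau_2$. So we may take $D^{IV}_2=\mathbb H\times\mathbb H\cong\Delta\times\Delta$. (The map $\mathrm{diag}(1,-1)\otimes\mathrm{diag}(1,-1)$ is real, preserves the form and exchanges the two components, so the choice does not matter.) For a tangent vector $(\dot\tau_1,\dot\tau_2)$ put $e=(1,0)$; then $\dot z=\dot\tau_1e\otimes y+\dot\tau_2x\otimes e$ and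
$$(\dot z,\dot z)=-2\dot\tau_1\dot\tau_2\det(e,x)\det(y,e)=2\dot\tau_1\dot\tau_2 .$$
So the null directions are exactly the two factor directions. By (2), $\omega=\sum_j\frac{1}{4(\mathrm{Im}\,\tau_j)^2}\,i\,d\tau_j\wedge d\bar\tau_j$, a sum of equal multiples of the Poincaré metrics. The same formulas hold on every standard $D_R\cong D^{IV}_2$ in $D^{IV}_n$, since $\ell$, $h$ and $(\cdot,\cdot)$ restrict.

## 3. Holomorphic splitting of the tangent sequence

**Definition (splitting submanifold).** A compact complex submanifold $S\subset X$ is splitting if $0\to T(S)\to T(X)|_S\to N_{S|X}\to0$ splits holomorphically over $S$, i.e. $T(X)|_S=T(S)\oplus\mathcal N$ for a holomorphic subbundle $\mathcal N$.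

**Example (a splitting curve).** Let $\psi:C_1\to C_2$ be a holomorphic map of compact Riemann surfaces and $S\subset C_1\times C_2$ its graph. Write $T_1,T_2$ for the two factor subbundles of the tangent bundle. The projection $T_S\to T_1|_S$ is an isomorphism, so $T_2|_S$ is a holomorphic complement of $T_S$.

**Example (a non-splitting curve).** Let $S\cong\mathbb P^1$ be the conic $[s^2:st:t^2]$ in $\mathbb P^2$. If it were splitting, $T_S^*=\mathcal O(-2)$ would be a summand of $T^*_{\mathbb P^2}|_S$, and $T^*_{\mathbb P^2}|_S\otimes\mathcal O(2)$ would have a nonzero section. But the restricted dual Euler sequence, twisted, is $0\to T^*_{\mathbb P^2}|_S\otimes\mathcal O(2)\to\mathcal O^3\to\mathcal O(2)\to0$, with second map $(s^2,st,t^2)$. That map is injective on global sections, so there is no such section.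

From now on $S$ is connected (treat components separately), $m=\dim S\ge1$, $D=D^{IV}_n$ and $n\ge3$.

**Setting ($*$).** $S$ is a compact connected complex manifold of dimension $m$, $\rho:\pi_1(S)\to\mathrm{Aut}(D)$ is a homomorphism, and $f:\tilde S\to D$ is a $\rho$-equivariant holomorphic immersion of the universal cover. $T$ is the bundle on $S$ obtained from $f^*T_D$, so $T_S\subset T$. We assume $T=T_S\oplus N$ for a holomorphic subbundle $N$.

Let $\Gamma\subset\mathrm{Aut}(D)$ be torsion-free and discrete. Point stabilizers in $\mathrm{Aut}(D)$ are compact, so $\Gamma$ acts freely, and it acts properly discontinuously on the simply connected $D$. If $S\subset X=D/\Gamma$ is a compact splitting submanifold, then $\tilde S\to S\subset X$ lifts to $D$, and we are in ($*$) with $T=T_X|_S$.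

**Theorem 1.** In ($*$), if $m\ge2$, then $f$ is totally geodesic. In particular the following holds: if $n\ge3$, $\Gamma\subset\mathrm{Aut}(D^{IV}_n)$ is a torsion-free discrete subgroup, $X=D^{IV}_n/\Gamma$, $g$ is a canonical Kähler–Einstein metric on $X$, and $S\subset X$ is a compact splitting complex submanifold of dimension $\ge2$, then $(S,g|_S)\hookrightarrow(X,g)$ is totally geodesic.

**Theorem 2.** In Theorem 1, $f$ is an isometric embedding onto one of:

* (I) a totally geodesic ball $B^m$ all of whose tangent vectors are null for the conformal structure ($2m\le n$);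
* (II) a totally geodesic standard $D^{IV}_m\subset D^{IV}_n$ ($2\le m\le n$).

Conversely, every compact totally geodesic complex submanifold of $X$ is splitting, and all these types occur with $S$ compact and $\Gamma$ torsion-free discrete.

**Theorem 3.** Let $m=1$ and let $S,\rho,f$ be as in ($*$), but without assuming a splitting. Then $T_S\subset T$ splits if and only if $f$ is totally geodesic or, after passing to a finite étale cover of $S$, there is a $\rho$-invariant standard totally geodesic bidisk $D^{IV}_2=\Delta\times\Delta\subset D$, with $\rho$ preserving the factors, such that (after ordering the factors) $\mathrm{pr}_1\circ f:\tilde S\to\Delta$ is biholomorphic, so that $f(\tilde S)$ is the graph of a holomorphic map $h:\Delta\to\Delta$. In the latter case $f$ is totally geodesic if and only if $h$ is constant or an isometry. For every $n\ge3$ there exist compact splitting curves that are not totally geodesic.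

So Theorem 1 answers the question affirmatively, and Theorem 3 shows that $\dim S\ge2$ cannot be dropped. Theorems 2 and 3 are not used in the proof of Theorem 1.

## 4. Graphs of maps between curves, by hand

The simplest place to try the question is a curve in a quotient of $D^{IV}_2=\Delta\times\Delta$. Let $C_i=\Delta/\Gamma_i$ be compact of genus $g_i\ge2$, $\psi:C_1\to C_2$ holomorphic, and $S$ its graph. We saw that $S$ splits. When is it totally geodesic?

**Lemma 2.** Equip $\Delta\times\Delta$ with $a\,ds_1^2+b\,ds_2^2$, where $ds^2$ is the Poincaré metric and $a,b>0$. The graph of a holomorphic $h:\Delta\to\Delta$ is totally geodesic if and only if $h$ is constant or an isometry.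

**Proof.** Suppose the graph is totally geodesic. Its geodesics are geodesics $(\gamma,h\circ\gamma)$ of the product, so $\gamma$ and $h\circ\gamma$ have constant speed, and $\gamma$ is not constant. Write $h^*ds^2=\lambda\,ds^2$. Then $\lambda$ is constant along $\gamma$. Through each point of the graph there are geodesics of the graph in every direction, so $d\lambda=0$ and $\lambda=c$ is constant. If $c=0$, $h$ is constant. If $c>0$, $h^*ds^2$ has the curvature $K$ of $ds^2$, while $c\,ds^2$ has curvature $K/c$, so $c=1$ and $h$ is an isometry. Conversely, if $h$ is constant or an isometry and $\gamma$ is a geodesic of $\Delta$, then $(\gamma,h\circ\gamma)$ is a geodesic of the product contained in the graph. These curves realize all tangent directions of the graph. $\square$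

If $\psi$ is nonconstant with a branch point, its lift $h:\Delta\to\Delta$ is nonconstant and has a critical point, so $S$ is splitting and not totally geodesic. Such $\psi$ exist. Take $C_2$ of genus 2 and two points $p,p'\in C_2$. The group $\pi_1(C_2\setminus\{p,p'\})$ has generators $a_1,b_1,a_2,b_2,c,c'$ with the single relation $[a_1,b_1][a_2,b_2]cc'=1$. Hence $c,c'\mapsto1$ and $a_i,b_i\mapsto0$ defines a homomorphism to $\mathbb Z/2$, and so a double cover branched at $p,p'$; by Riemann–Hurwitz $2g_1-2=2\cdot2+2=6$.

Let us record the Chern numbers. From $-i\partial\bar\partial\log(\mathrm{Im}\,\tau)^{-2}=-2\cdot\frac{1}{4(\mathrm{Im}\,\tau)^2}\,i\,d\tau\wedge d\bar\tau$ we see that $2\cdot\frac{1}{4(\mathrm{Im}\,\tau)^2}i\,d\tau\wedge d\bar\tau$ represents $2\pi c_1(K_{C_i})$. Write $d=\deg\psi$. By the formula for $\omega$ in §2, the class $[\omega]/2\pi$, which plays the role of $c_1(\ell)$, has degree $\frac12\big((2g_1-2)+d(2g_2-2)\big)$ on $S$. With $r$ the number of branch points counted with multiplicity, Riemann–Hurwitz says $2g_1-2=d(2g_2-2)+r$. So for nonconstant branched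 $\psi$
$$\tfrac1{2\pi}\textstyle\int_S\omega\ <\ \deg K_S\ <\ 2\cdot\tfrac1{2\pi}\int_S\omega .$$
In the genus 2 example the numbers are $5<6<10$. The two extreme values $m=1$ and $m+1=2$ of the ratio correspond to $\psi$ unbranched and $\psi$ constant, and in these cases the graph is totally geodesic. Both extremes reappear below, and the intermediate range is the difficulty.

## 5. The flat bundle over $S$ and the curvature of $W$ and $T$

**Reduction to $SO_0(2,n)$.** The aim is to have the flat bundle on $S$. Splittings pull back to finite étale covers, and total geodesy can be checked there; $f$ does not change. The group $\rho(\pi_1(S))\cap\mathrm{Aut}_0(D)$ has finite index in the finitely generated group $\rho(\pi_1(S))$, so it is finitely generated. Its preimage in $SO_0(2,n)$ is finitely generated and linear, so by Selberg's lemma it has a torsion-free subgroup $\Lambda_0$ of finite index. $\Lambda_0$ meets $\{\pm1\}$ trivially, so it maps isomorphically onto a subgroup of finite index in $\rho(\pi_1(S))$. Passing to the corresponding finite étale cover of $S$, we assume that $\rho$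 lifts to $\pi_1(S)\to SO_0(2,n)$.

Let $E$ be the flat bundle on $S$ with fiber $V$, with parallel form, parallel real structure and parallel $h$. Pulling back from $D$, we have on $S$ the line $\ell\subset E$, $W=\ell^\perp/\ell\cong W'$, $T=\ell^{-1}\otimes W$, $q:S^2T\to L=\ell^{-2}$ and $g$. Since $f$ is an immersion, $\omega=i\Theta_\ell$ is a Kähler form on $S$ and $2\pi c_1(\ell)=[\omega]$. So $S$ is compact Kähler, and §1 applies.

**Sub- and quotient bundles.** For a Hermitian holomorphic bundle $(A,h)$ put $\Theta_A(v,\bar v;a,a)=h(\Theta_A(v,\bar v)a,a)$. Let $0\to A'\to A\to A''\to0$ be exact, and let $A$ carry a nondegenerate, possibly indefinite, Hermitian form that is nondegenerate on $A'$. In the smooth decomposition $A=A'\oplus A'^\perp$ the Chern connection is $\begin{pmatrix}D'&-b^*\\b&D''\end{pmatrix}$, with $b$ of type $(1,0)$ and $b^*$ of type $(0,1)$. The diagonal blocks of its square are $\Theta_{A'}-b^*\wedge b$ and $\Theta_{A''}-b\wedge b^*$. Since $(b^*\wedge b)(v,\bar v)=-b_v^*b_v$ and $(b\wedge b^*)(v,\bar v)=b_vb_v^*$,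
$$\Theta_{A'}(v,\bar v)=\Theta_A|_{A'}-b_v^*b_v,\qquad\Theta_{A''}(v,\bar v)=\Theta_A|_{A'^\perp}+b_vb_v^* .$$

**Curvature of $W$.** Let $l$ be a unit vector of $\ell$ at the point considered, and let $w\in W'$. The bundle $(E,h)$ is flat.

For $\ell^\perp\subset E$ the $h$-complement is $\bar\ell$. We have $b_vw=a\bar l$ with $a=h(\nabla_vw,\bar l)=(\nabla_vw,l)=-(w,\nabla_vl)=-(w,vl)$. So $\Theta_{\ell^\perp}(v,\bar v;w,w)=-|(w,vl)|^2$ with respect to $h$.

For $W=\ell^\perp/\ell$ we have $b_vl=vl$ and $b_v^*w=h(w,vl)\,l$. So the curvature with respect to $h$ is $-|(w,vl)|^2+|h(w,vl)|^2$.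

Passing to $\langle\cdot,\cdot\rangle=-h$, which has the same Chern connection,
$$\Theta_W(v,\bar v;w,w)=|(w,vl)|^2-|\langle w,vl\rangle|^2 .\tag{3}$$
Since $\Theta_T=\Theta_W-\Theta_\ell$ and $\Theta_\ell(v,\bar v)=|v|^2$,
$$\Theta_T(v,\bar v;t,t)=-|v|^2|t|^2-|\langle v,t\rangle|^2+|q(v,t)|^2,\qquad q(v,t)=(vl,tl).\tag{4}$$

**The conjugation inequality.** Identify a fiber of $T$ with $W'$ by $t\mapsto tl$; then conjugation acts on it and preserves $|\cdot|$. From $(w,w')=h(w,\bar w')=-\langle w,\bar w'\rangle$ we get, for a subspace $U$ of the fiber with orthonormal basis $u_j$,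
$$\textstyle\sum_j|q(v,u_j)|^2=|\mathrm{pr}_U\bar v|^2\le|v|^2 .\tag{5}$$

## 6. Two metrics on $T_S$ and two representatives of $2\pi c_1(K_S)$

The first thing to try is this. A splitting makes $T_S$ both a subbundle of $T$ and a quotient $T/N$. Curvature decreases in subbundles and increases in quotients, so the two induced metrics squeeze $c_1(K_S)$ from both sides.

Let $\sigma$ be the second fundamental form of $T_S\subset T$. As $g$ is Kähler, the Chern connection is the Levi-Civita connection, so $\sigma=0$ if and only if $f$ is totally geodesic. Let $e_j$ be an orthonormal basis of $T_S$. By (4) and (5), minus the trace of the curvature of the subbundle metric is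
$$\kappa_1(v)=(m+1)|v|^2-\sum_j|q(v,e_j)|^2+\sum_j|\sigma_ve_j|^2\ \ge\ m|v|^2 .\tag{6}$$
Let $F=N^{\perp_g}$ with orthonormal basis $f_j$. For the quotient metric on $T_S\cong T/N$, minus the trace of the curvature satisfies
$$\kappa_2(v)\le m|v|^2+|\mathrm{pr}_Fv|^2-\sum_j|q(v,f_j)|^2\le(m+1)|v|^2 .\tag{7}$$
Both closed forms represent $2\pi c_1(K_S)$. By (6), $c_1(K_S)>0$.

**Lemma 3.** Let $\eta$ be a semipositive closed $(1,1)$-form on $S$ and $\omega_0$ a Kähler form with $\int_S\eta\wedge\omega_0^{m-1}=0$. Then $\eta=0$. In particular an exact semipositive $(1,1)$-form vanishes.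

**Proof.** $\eta\wedge\omega_0^{m-1}=\frac1m(\mathrm{tr}_{\omega_0}\eta)\,\omega_0^m$ with $\mathrm{tr}_{\omega_0}\eta\ge0$, so the trace vanishes, and a semipositive form with zero trace is zero. If $\eta$ is exact, the integral vanishes by Stokes. $\square$

**Lemma 4.** If $2\pi c_1(K_S)=(m+1)[\omega]$ in $H^2(S,\mathbb R)$, then $\sigma=0$ and $q|_{T_S}=0$.

**Proof.** By (7), $(m+1)\omega-\kappa_2\ge|v|^2-|\mathrm{pr}_Fv|^2+\sum_j|q(v,f_j)|^2\ge0$. The form on the left is exact, so it vanishes. Hence $\mathrm{pr}_Fv=v$, so $T_S\subset F$ and $T_S=F$ by ranks, and $q(v,f_j)=0$ gives $q|_{T_S}=0$. Now $\kappa_1-(m+1)\omega=\sum_j|\sigma_ve_j|^2\ge0$ is exact, so $\sigma=0$. $\square$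

Let $q_S\in H^0(S,S^2T_S^*\otimes L)$ be the restriction of $q$ to $T_S$.

**Proposition 5.** If $q_S=0$ (any $m\ge1$), then $\sigma=0$.

**Proof.** By (6) and (7), $\kappa_1=(m+1)\omega+\sum_j|\sigma_ve_j|^2\ge(m+1)\omega\ge\kappa_2$. The form $\kappa_1-\kappa_2$ is semipositive and exact, so it vanishes by Lemma 3. Hence $\kappa_1=(m+1)\omega$ and $\sigma=0$. $\square$

This is as far as the plain comparison goes. If $q_S\ne0$, the term $-\sum|q(v,e_j)|^2$ weakens (6) to $\kappa_1\ge m\omega$, and together with $\kappa_2\le(m+1)\omega$ this is no contradiction. The curves of §4 with branched $\psi$ lie strictly inside this window. So one must use more of the splitting than two metrics.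

## 7. A quadratic form on $T_S$, one on $T_S^*$, and the Kähler–Einstein metric

**A second section.** The splitting gives a holomorphic projection $T\to T_S$ along $N$. Let $q_S^*\in H^0(S,S^2T_S\otimes L^{-1})$ be the image of the inverse form $q^{-1}\in H^0(S,S^2T\otimes L^{-1})$ under it. Put $F'=N^{\perp_q}\subset T$, a holomorphic subbundle of rank $m$. The form $q_S^*$ is the restriction of $q^{-1}$ to $\mathrm{Ann}(N)\cong T_S^*$. The isomorphism $t\mapsto q(t,\cdot)$ carries $F'$ to $\mathrm{Ann}(N)\otimes L$ and $q$ to $q^{-1}$. Hence $q_S^*=0$ if and only if $F'$ is $q$-isotropic.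

For the graphs of §4, with $N=T_2$, we find $F'=T_2$, which is isotropic, so $q_S^*=0$; and for nonconstant $\psi$ we have $q_S\ne0$. So the counterexamples sit in the case $q_S^*=0$. The opposite case can be settled for all $m$.

**Proposition 6.** If $q_S\ne0$ and $q_S^*\ne0$ (any $m\ge1$), then $\sigma=0$, and $T_S$, regarded in $W'$ via $v\mapsto vl$, is conjugation-invariant.

**Proof.**

**Step 1: a vanishing statement.** Let $\omega_{KE}$ be a Kähler form, $\Lambda$ contraction with $\omega_{KE}$, and $B$ a Hermitian holomorphic bundle with $\Lambda i\Theta_B=\lambda\,\mathrm{Id}$, $\lambda<0$. Then $B$ has no nonzero holomorphic section $s$. Indeed, from $\bar\partial|s|^2=\langle s,D^{1,0}s\rangle$ and the skewness of $\Theta$,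
$$i\partial\bar\partial|s|^2=i\langle D^{1,0}s\wedge\overline{D^{1,0}s}\rangle-\langle i\Theta s,s\rangle,$$
so $\Lambda i\partial\bar\partial|s|^2\ge-\lambda|s|^2\ge0$. The left side has integral $0$ against $\omega_{KE}^m$, so $s=0$.

**Step 2: apply it to both sections.** Since $c_1(K_S)>0$, the Aubin–Yau theorem gives a Kähler form $\omega_{KE}\in2\pi c_1(K_S)$ with $\mathrm{Ric}=-\omega_{KE}$. By the Kähler symmetry of the curvature, $\Lambda i\Theta_{T_S}=-\mathrm{Id}$. Solving a Poisson equation for the conformal factor, choose a metric on $L$ with $\Lambda i\Theta_L=c$ constant. The operator $\Lambda i\Theta$ is additive on tensor products and changes sign under duality. So it is $(2+c)\mathrm{Id}$ on $S^2T_S^*\otimes L$ and $(-2-c)\mathrm{Id}$ on $S^2T_S\otimes L^{-1}$. The nonzero sections $q_S$, $q_S^*$ force $2+c\ge0$ and $-2-c\ge0$, i.e. $c=-2$.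

**Step 3: read off the lower extreme.** We have $i\Theta_L\wedge\omega_{KE}^{m-1}=\frac cm\omega_{KE}^m$ and $[i\Theta_L]=2\pi c_1(L)=-2[\omega]$. Integrating,
$$-2\int_S\omega\wedge\omega_{KE}^{m-1}=-\frac2m\int_S\omega_{KE}^m .$$
Since $[\omega_{KE}]=[\kappa_1]$, this says $\int_S(\kappa_1-m\omega)\wedge\omega_{KE}^{m-1}=0$. By (5) and (6),
$$\kappa_1-m\omega=\big(|v|^2-|\mathrm{pr}_{T_S}\bar v|^2\big)+\sum_j|\sigma_ve_j|^2\ge0,$$
so this form vanishes by Lemma 3. Hence $\sigma=0$, and $\bar v\in T_S$ for all $v\in T_S$. $\square$

## 8. When $N^{\perp_q}$ is isotropic: a flat subbundle of rank $2m+2$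

There remains the case $q_S^*=0$, i.e. $F'$ isotropic. Our goal is the hypothesis of Lemma 4, and we reach it by exhibiting $P_S$ as a direct summand of a flat bundle. Steps 1 and 2 hold for every $m\ge1$.

**Step 1: decompose $T$.** Since $F'$ is isotropic, $F'\subset F'^{\perp_q}=N$, so $T_S\cap F'=0$. The form $q$ identifies $F'$ with $\mathrm{Ann}(N)\otimes L=(T/N)^*\otimes L\cong T_S^*\otimes L$. So the pairing $q:T_S\otimes F'\to L$ is perfect. In a basis adapted to $T_S\oplus F'$ the Gram matrix is $\begin{pmatrix}*&B\\B^t&0\end{pmatrix}$ with $B$ invertible, so $T_S\oplus F'$ is $q$-nondegenerate of rank $2m\le n$. With $Q=(T_S\oplus F')^{\perp_q}$ we get, holomorphically,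
$$T=T_S\oplus F'\oplus Q .$$

**Step 2: remove $Q$.** The purpose is to cut $E$ down to rank $2m+2$. Put $W_Q=Q\otimes\ell\subset W$. Its $\mathcal O$-valued form is nondegenerate, so $W_Q\cong W_Q^*$ and $c_1(W_Q)=0$ in $H^2(S,\mathbb R)$. For $v\in T_S$ and $w\in W_Q$ we have $(w,vl)=0$. Let $\zeta$ be the second fundamental form of $W_Q\subset W$ and $w_j$ an orthonormal basis of $W_Q$. By (3), for the induced metric,
$$-\mathrm{Tr}\,\Theta_{W_Q}(v,\bar v)=\sum_j|\langle w_j,vl\rangle|^2+\sum_j|\zeta_vw_j|^2\ge0 .$$
This form is exact, hence zero by Lemma 3. So $\zeta=0$ and $\langle W_Q,T_S\ell\rangle=0$.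

Let $W_Q'\subset W'$ correspond to $W_Q$. **Claim:** $W_Q'$ is $\nabla$-parallel. Let $w$ be a smooth local section of $W'_Q$, $l$ a local holomorphic section of $\ell$, $v$ of type $(1,0)$, and $\nabla_vl=cl+vl$ with $vl\in W'$. Then

* $(\nabla_vw,l)=-(w,\nabla_vl)=-(w,vl)=0$;
* $(\nabla_vw,\bar l)=-(w,\overline{\nabla_{\bar v}l})=0$;
* $(\nabla_{\bar v}w,l)=-(w,\nabla_{\bar v}l)=0$;
* $(\nabla_{\bar v}w,\bar l)=-(w,\overline{\nabla_vl})=-(w,\overline{vl})=\langle w,vl\rangle=0$.

So $\nabla w$ has values in $(\ell\oplus\bar\ell)^\perp=W'$. Next, the $W'$-component of $\nabla$ on $W'\cong W$ is the Chern connection of $(W,\langle\cdot,\cdot\rangle)$. It is metric, being an $h$-orthogonal projection of an $h$-preserving connection. And for any section $w$ of $W'$ we have $(\nabla_{\bar v}w,l)=-(w,\nabla_{\bar v}l)=0$, so $\nabla_{\bar v}w\in\ell^\perp$, and its class modulo $\ell$ is $\bar\partial_{\bar v}[w]$. Finally, $W_Q$ is holomorphic with $\zeta=0$, so it is parallel for the Chern connection of $W$. This proves the claim.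

Since $(\cdot,\cdot)$ is nondegenerate on $W_Q'$, the orthogonal
$$E_1:=(W_Q')^\perp\subset E$$
is a flat, hence holomorphic, nondegenerate subbundle of rank $n+2-(n-2m)=2m+2$, and it contains $\ell$ and $\bar\ell$. For $x\in\ell^\perp$ and $w\in W_Q'$, $(x,w)$ depends only on the classes in $W$. So $\ell^\perp\cap E_1$ is the preimage in $\ell^\perp$ of $W_Q^\perp=(T_S\oplus F')\otimes\ell$. **From now on $\perp$ is taken in $E_1$.** Let $P_S,P'\subset\ell^\perp$ be the preimages of $T_S\otimes\ell$ and $F'\otimes\ell$. Both are holomorphic subbundles of $E_1$ of rank $m+1$, $P_S\cap P'=\ell$, and $P'$ is isotropic. $P_S$ is the bundle of §1.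

So we look for a complement of $P_S$ in $E_1$. The natural candidate would be built from $P'$, but $P'$ meets $P_S$ in $\ell$. If we could split $P'=\ell\oplus G$ holomorphically, we would be close. A priori this is an extension problem over $S$, and here $m\ge2$ enters.

## 9. An alternating form on $P'$ splits off $\ell$ when $m\ge2$

**Step 3: $P'=\ell\oplus G$ holomorphically, if $m\ge2$.** For local holomorphic sections $x,y$ of $P'$ put
$$\varphi(x\wedge y)(v)=(\nabla_vx,y).$$
This is $\mathcal O$-linear in $y$. It is $\mathcal O$-linear in $x$ because $(\nabla_v(ux),y)=u(\nabla_vx,y)+v(u)(x,y)$ and $P'$ is isotropic. It is alternating because $(x,x)=0$ gives $(\nabla_vx,x)=0$. So we have a holomorphic homomorphism $\varphi:\Lambda^2P'\to\Omega_S$.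

Let $M=P'/\ell=F'\otimes\ell$ and write $\bar y$ for the class of $y\in P'$ in $M$ (in this step the bar on elements of $P'$ does not mean conjugation). Then $\varphi(l\wedge y)(v)=(\nabla_vl,y)=(vl,\bar y)$. Since $q:T_S\otimes F'\to L$ is perfect, $\varphi$ restricts to an isomorphism $\ell\otimes M\cong\Omega_S$. Identify $\Omega_S$ with $\ell\otimes M$ through it; then
$$\varphi(l\wedge y)=l\otimes\bar y .\tag{8}$$
So $\varphi$ is a holomorphic retraction of $\Lambda^2P'$ onto its subbundle $\ell\otimes M$, and we extract from it a retraction of $P'$ onto $\ell$.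

For a local holomorphic splitting $s:M\to P'$ of $P'\to M$ define two $\mathcal O$-linear maps $P'\to\ell$:

* $p_s(y)=y-s(\bar y)$;
* $t_s(y)$, the trace of $M\to\ell\otimes M$, $\mu\mapsto\varphi(y\wedge s(\mu))$.

Any other splitting is $s'=s+k$ with $k:M\to\ell$. Then $p_{s'}(y)=p_s(y)-k(\bar y)$. By (8), $\varphi(y\wedge k(\mu))=-k(\mu)\otimes\bar y$, and $\mu\mapsto-k(\mu)\otimes\bar y$ has trace $-k(\bar y)$. So $t_{s'}(y)=t_s(y)-k(\bar y)$. Hence
$$p:=\tfrac{1}{m-1}(t_s-p_s):P'\to\ell$$
does not depend on $s$, so it is globally defined and holomorphic. For $l\in\ell$ the map $\mu\mapsto\varphi(l\wedge s(\mu))=l\otimes\mu$ has trace $ml$, so $t_s(l)=ml$, while $p_s(l)=l$. Thus $p(l)=l$. With $G=\ker p$, of rank $m$,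
$$P'=\ell\oplus G .$$

**Example ($m=2$ and $m=1$).** Let $m=2$, with local frame $\mu_1,\mu_2$ of $M$, $y_i=s(\mu_i)$, and $\varphi(y_1\wedge y_2)=l\otimes(\alpha\mu_1+\beta\mu_2)$. The map for $y_1$ is $\mu_1\mapsto0$, $\mu_2\mapsto l\otimes(\alpha\mu_1+\beta\mu_2)$, of trace $\beta l$; for $y_2$ the trace is $-\alpha l$. Since $p_s(y_i)=0$, $G$ is spanned by $y_1-\beta l$ and $y_2+\alpha l$. By (8),
$$\varphi\big((y_1-\beta l)\wedge(y_2+\alpha l)\big)=l\otimes(\alpha\mu_1+\beta\mu_2)-\beta\,l\otimes\mu_2-\alpha\,l\otimes\mu_1=0 .$$
So for $m=2$, $G$ is a complement of $\ell$ on which $\varphi$ vanishes, and the coefficients of $\varphi(y_1\wedge y_2)$ determine the corrections. For $m=1$ there is nothing to read off: $t_s(y_1)=0=p_s(y_1)$ and $t_s(l)=l=p_s(l)$, so $t_s-p_s=0$ identically.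

## 10. A complement of $P_S$, and the end of the proof of Theorem 1

Steps 4 and 5 use only that $P'=\ell\oplus G$.

**Step 4: $P_S$ is a holomorphic direct summand of $E_1$.** $G$ is isotropic of rank $m$ in the nondegenerate bundle $E_1$ of rank $2m+2$, so $G^\perp/G$ is a nondegenerate quadratic bundle of rank 2. Since $P'$ is isotropic, $P'\subset G^\perp$, and $P'/G$ is an isotropic line subbundle of $G^\perp/G$ onto which $\ell$ maps isomorphically. A nondegenerate quadratic form in two variables has exactly two isotropic lines. The second one varies holomorphically: if $a$ is a local generator of $P'/G$ and $b$ a local holomorphic section of $G^\perp/G$ with $(a,b)=1$, it is spanned by $b-\frac12(b,b)a$. This gives a holomorphic line subbundle $\ell'\subset G^\perp/G$ that pairs perfectly with $P'/G$. Let $\tilde G\subset G^\perp$ be the preimage of $\ell'$, of rank $m+1$.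

For $x\in\tilde G$, $(x,l)$ is the pairing of the class of $x$ in $\ell'$ with the generator of $P'/G$ defined by $l$. So it vanishes only if $x\in G$, and it does vanish for $x\in G\subset P'$: thus $\tilde G\cap\ell^\perp=G$. Since $P_S\subset\ell^\perp$,
$$P_S\cap\tilde G\subset P_S\cap G\subset(P_S\cap P')\cap G=\ell\cap G=0 .$$
By ranks, $E_1=P_S\oplus\tilde G$ holomorphically.

**Step 5: conclude.** By Lemma 1, $c_1(P_S)=0$ in $H^2(S,\mathbb R)$. By (1), $c_1(K_S)=(m+1)c_1(\ell)$, i.e. $2\pi c_1(K_S)=(m+1)[\omega]$. By Lemma 4, $\sigma=0$ and $q_S=0$. We have proved: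

**Proposition 7.** If $q_S^*=0$ and $m\ge2$, then $\sigma=0$ and $q_S=0$.

**Proof of Theorem 1.** The cases $q_S^*=0$ (Proposition 7), $q_S=0$ (Proposition 5), and $q_S\ne0\ne q_S^*$ (Proposition 6) are exhaustive when $m\ge2$. In each, $\sigma=0$, so $f$ is totally geodesic. $\blacksquare$

**Remark.** Steps 1, 2, 4, 5 and Lemma 4 make sense for $m=1$. So for a splitting curve with $q_S^*=0$ that is not totally geodesic (§12 has examples for every $n\ge3$), the extension $0\to\ell\to P'\to M\to0$ cannot split. The only step that fails for curves is Step 3.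

## 11. Null balls and smaller Lie balls: proof of Theorem 2

By the proof of Theorem 1, $\sigma=0$, and either $q_S=0$ (Propositions 5 and 7) or $T_S\ell\subset W'$ is conjugation-invariant at every point (Proposition 6). The metric $f^*g$ on $\tilde S$ is complete, since $S$ is compact. Fix $x\in\tilde S$ and let $U=(T_S\ell)_x\subset W'_x$. The plan is to find, in each case, a complete totally geodesic submanifold through $f(x)$ with the same tangent space.

**Conjugation-invariant case.** Let $R\subset V_{\mathbb R}$ be the real form of $\ell_x\oplus\bar\ell_x\oplus U$, of signature $(2,m)$. By §2, $D_R\cong D^{IV}_m$ is totally geodesic and contains $f(x)$, and its tangent space there is $\mathrm{Hom}(\ell_x,U)=T_{S,x}$.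

**Null case.** For $u,u'\in U$ we have $\langle u,\bar u'\rangle=-(u,u')=0$. Hence $U\cap\bar U=0$ and $2m\le n$. Put $C=\ell_x\oplus U$. It is isotropic, $C\cap\bar C=0$, $h|_C$ has signature $(1,m)$, and $C$ and $\bar C$ are $h$-orthogonal. So $C\oplus\bar C$ is nondegenerate of signature $(2,2m)$ for $h$, and $(C\oplus\bar C)^\perp$ is $h$-negative. Consider the map acting by $e^{i\theta}$ on $C$, $e^{-i\theta}$ on $\bar C$ and $1$ on $(C\oplus\bar C)^\perp$, with $\theta$ generic. It is real. It preserves the form, since $C$ and $\bar C$ are isotropic and $e^{i\theta}e^{-i\theta}=1$. It fixes $f(x)$. So it induces a holomorphic isometry of $D$, whose fixed points are the $h$-positive eigenlines lying in $D$. None lies in $(C\oplus\bar C)^\perp$. The positive lines in $C$ form a ball $B^m$, connected and containing $f(x)$, hence contained in $D$. The positive lines in $\bar C$ are their conjugates and lie in the conjugate component. So the fixed set is $B^m$. It is totally geodesic with tangent space $\mathrm{Hom}(\ell_x,U)=T_{S,x}$ at $f(x)$. Its tangent space at $[c]$ is $\mathrm{Hom}(\mathbb Cc,C/\mathbb Cc)$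 and $C$ is isotropic, so all its tangent vectors are null.

**Identification of $f(\tilde S)$.** Let $Y$ be $D_R$ or $B^m$. It is connected, and complete as a closed totally geodesic submanifold, so $Y=\exp_{f(x)}(T_{S,x})$. As $\tilde S$ is complete and $f$ totally geodesic, every point of $\tilde S$ is joined to $x$ by a geodesic that $f$ maps to a geodesic of $D$. So $f(\tilde S)=\exp_{f(x)}(T_{S,x})=Y$. The local isometry $f:\tilde S\to Y$ from a complete manifold is a covering, and $Y$ is simply connected, so $f$ is an isometry onto $Y$.

**Converse.** If $S\subset X$ is a compact totally geodesic complex submanifold, then $\sigma=0$. The Chern connection of $T_X|_S$ therefore preserves $T_S$, hence also its $g$-orthogonal complement, which is thus a holomorphic subbundle. So $S$ splits.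

**Occurrence.** By Borel (1963), $SO_0(2,m)$ and $SU(1,m)$ have cocompact torsion-free lattices $\Gamma$. View $\Gamma$ in $SO_0(2,m)\subset SO_0(2,n)$, respectively in $SU(1,m)\subset SO_0(2,2m)\subset SO_0(2,n)$, where $\mathbb C^{1,m}$ is regarded as $\mathbb R^{2,2m}$. The kernel of the action on $D$ is contained in $\{\pm1\}$, which $\Gamma$ meets trivially, so $\Gamma$ acts on $D$ as a torsion-free discrete group. It preserves a standard $D^{IV}_m$, respectively a null ball $B^m$: after complexification $\mathbb R^{2,2m}$ becomes $C\oplus\bar C$ with $C$ isotropic and invariant, and the positive lines in one of $C,\bar C$ lie in $D$. All of $\Gamma$ preserves this submanifold and acts cocompactly on it, so $D^{IV}_m/\Gamma$, respectively $B^m/\Gamma$, is a compact totally geodesic submanifold of $D/\Gamma$. $\blacksquare$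

## 12. Splitting curves are totally geodesic or graphs in bidisks: proof of Theorem 3

Let $m=1$.

**Only if.** Assume $T=T_S\oplus N$, and pass to the finite cover of §5. If $q_S=0$, or if $q_S\ne0\ne q_S^*$, then $\sigma=0$ by Propositions 5 and 6. Let $q_S^*=0$. Steps 1 and 2 give the flat bundle $E_1$ of rank 4, containing $\ell$ and $\bar\ell$. The bundle $E_0=E_1\cap\bar E_1$ is parallel and real, and contains $\ell$ and $\bar\ell$, hence also $\nabla_vl$. Since $vl\ne0$ in $W'$, the rank of $E_0$ is 3 or 4. $E_0$ corresponds to a $\rho$-invariant real subspace $R\subset V_{\mathbb R}$. It contains the positive plane underlying $\ell\oplus\bar\ell$, so its signature is $(2,1)$ or $(2,2)$. We have $f(\tilde S)\subset D_R$, and $D_R$ is totally geodesic by §2.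

If the rank is 3, then $\dim D_R=1$, so $f$ is totally geodesic.

If the rank is 4, then $E_1=E_0$, $D_R\cong D^{IV}_2=\Delta\times\Delta$, and along $f$
$$T_{D_R}=\mathrm{Hom}(\ell,(\ell^\perp\cap E_1)/\ell)=T_S\oplus F' .$$
By §2 the null directions of $D^{IV}_2$ are the two factor directions. So by continuity the isotropic line $F'$ is tangent to one fixed factor, say the second. Every $\rho(\gamma)$ either preserves or switches the factors, and it carries $F'$ to $F'$, so $\rho$ preserves the factors. Since $T_S\cap F'=0$, $\mathrm{pr}_1\circ f:\tilde S\to\Delta$ is a local biholomorphism. It pulls back the Poincaré metric to a $\pi_1(S)$-invariant metric, which is complete because $S$ is compact. So it is a covering of the simply connected $\Delta$, hence biholomorphic, and $f(\tilde S)$ is the graph of $h=\mathrm{pr}_2\circ f\circ(\mathrm{pr}_1\circ f)^{-1}$.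

**If.** If $\sigma=0$, the $g$-orthogonal complement of $T_S$ in $T$ is holomorphic, as in §11, and $T_S\subset T$ splits. In the graph case, on the finite cover $T=T_1\oplus T_2\oplus N_{D_R}$ holomorphically. Here $T_1,T_2$ are the factor directions, and $N_{D_R}$ is the orthogonal complement of $T_{D_R}$, holomorphic along the totally geodesic $D_R$. All three are $\rho$-invariant. The projection $T_S\to T_1$ is an isomorphism, so $T_2\oplus N_{D_R}$ is a complement of $T_S$.

Splitting descends along a finite étale cover $p:S'\to S$. The obstruction is the extension class in $H^1(S,\mathcal F)$ with $\mathcal F=\mathrm{Hom}(T/T_S,T_S)$. We have $H^1(S',p^*\mathcal F)=H^1(S,\mathcal F\otimes p_*\mathcal O_{S'})$, and the normalized trace $p_*\mathcal O_{S'}\to\mathcal O_S$ splits the inclusion $\mathcal O_S\to p_*\mathcal O_{S'}$. So $H^1(S,\mathcal F)\to H^1(S',p^*\mathcal F)$ is injective.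

**Total geodesy in the graph case.** By §2, $g|_{D_R}$ is a sum of multiples of Poincaré metrics, and $D_R$ is totally geodesic in $D$. So Lemma 2 says that $f$ is totally geodesic if and only if $h$ is constant or an isometry.

**Non-totally-geodesic examples for every $n\ge3$.** Let $\psi:C_1\to C_2$ be a nonconstant branched holomorphic map of compact Riemann surfaces of genus $\ge2$, as in §4, with $C_i=\mathbb H/\Gamma_i$, $\Gamma_i\subset PSL_2(\mathbb R)$.

First lift $\Gamma_i$ to $SL_2(\mathbb R)$. Since $\deg K_{C_i}$ is even and $\mathrm{Pic}^0$ is divisible, there is a line bundle $\vartheta$ on $C_i$ with $\vartheta^{2}\cong K_{C_i}$. On $\mathbb H$ its pull-back is trivial, and we may choose a generator $\xi$ with $\xi^2=d\tau$. For $\gamma\in\Gamma_i$ write $\gamma^*\xi=j_\gamma^{-1}\xi$. Since $\gamma^*d\tau=(c\tau+d)^{-2}d\tau$, we have $j_\gamma=\pm(c\tau+d)$. Let $\tilde\gamma\in SL_2(\mathbb R)$ be the one of the two lifts of $\gamma$ whose automorphy factor is $j_\gamma$. Both $j_\gamma$ and the automorphy factors of matrices satisfy the same cocycle rule, so $\gamma\mapsto\tilde\gamma$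 is a homomorphism.

Let $\Gamma\subset\mathrm{Aut}(D)$ be the image of the lift of $\Gamma_1\times\Gamma_2$ under $SL_2(\mathbb R)^2\to SO_0(2,2)\subset SO_0(2,n)\to\mathrm{Aut}(D)$, where the first map is $(A,B)\mapsto A\otimes B$ as in the example of §2. These maps have finite kernel and closed image, so $\Gamma$ is discrete. $\Gamma$ preserves $\Delta\times\Delta\cong\mathbb H\times\mathbb H\subset D$ and acts on it through the standard action of $\Gamma_1\times\Gamma_2$, which is faithful. So $\Gamma\cong\Gamma_1\times\Gamma_2$ is torsion-free, and $C_1\times C_2=(\Delta\times\Delta)/\Gamma$ is a totally geodesic submanifold of $X=D/\Gamma$. Let $S\subset C_1\times C_2\subset X$ be the graph of $\psi$. Its lift is the graph of the lift $h$ of $\psi$, with $\mathrm{pr}_1\circ f$ biholomorphic, so by the "if" part $S$ is a compact splitting curve in $X$. As $h$ is nonconstant and has a critical point, it is not an isometry, and $S$ is not totally geodesic. $\blacksquare$
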